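\title{Borel homomorphisms from 3-regular forests to the Kneser graph $K(6,2)$}

\begin{abstract}
We prove that every Borel $3$-regular forest admits a Borel homomorphism to the Kneser graph $K(6,2)$: one can assign, in a Borel way, two out of six colors to each vertex so that adjacent vertices receive disjoint pairs. Five colors do not suffice. It follows that for $\Delta\ge 3$ and even $k$ every Borel forest of maximum degree at most $\Delta$ has a Borel homomorphism to $K(k\Delta,k)$. The proof is combinatorial and uses neither measure nor category. A maximal independent set receives one private color and one borrowed color, the rest of the forest consists of paths, and the borrowed colors are chosen greedily so as to destroy the only obstruction to coloring these paths.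
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{standard Borel space} is a set with the $\sigma$-algebra of Borel sets of some separable, completely metrizable topology. A \emph{Borel graph} is a graph $G$ whose vertex set $V(G)$ is a standard Borel space and whose (symmetric, irreflexive) edge relation $E(G)$ is a Borel subset of $V(G)^2$. A \emph{forest} is an acyclic graph, and it is \emph{$3$-regular} if every vertex has degree exactly $3$. A \emph{homomorphism} from $G$ to $H$ is a map $f\colon V(G)\to V(H)$ that sends edges to edges; it is \emph{Borel} if it is a Borel function. Finite graphs carry the discrete Borel structure. For $n\ge 2k$, the \emph{Kneser graph} $K(n,k)$ has as vertices the $k$-element subsets of an $n$-element set of \emph{colors}, two subsets being adjacent if and only if they are disjoint. A homomorphism to $K(n,k)$ thus gives each vertex $k$ of the $n$ colors so that adjacent vertices share none. For $k=1$ this is a proper $n$-coloring. We answer the following question from \cite{Weilacher}.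

\begin{quote}
Does every Borel $3$-regular forest admit a Borel homomorphism to $K(6,2)$?
\end{quote}

Without the word ``Borel'' there is nothing to ask: choose a root in every component and color by the parity of the distance to the root. A Borel forest may have uncountably many components, and the roots cannot in general be chosen in a Borel way. Two theorems describe what remains true for ordinary colorings.

\begin{theorem}[Kechris, Solecki and Todorcevic \cite{KST}]\label{thm:KST}
A Borel graph of maximum degree at most $d$ has a Borel proper $(d+1)$-coloring.
\end{theorem}

\begin{theorem}[Marks \cite{Marks}]\label{thm:Marks}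
For every $d\ge1$ there is a $d$-regular acyclic Borel graph with Borel chromatic number $d+1$.
\end{theorem}

So for $k=1$ a Borel $3$-regular forest may need four colors, exactly as the complete graph $K_4$ does: acyclicity gains nothing. For $k=2$ the picture changes. Doubling each color of a $4$-coloring gives a homomorphism to $K(8,2)$, and $K_4$ needs all eight colors. Forests need fewer.

\begin{example}[seven colors]\label{ex:seven}
Let $G$ be a Borel $3$-regular forest, $I$ a Borel maximal independent set and $U=V(G)\setminus I$. Give every vertex of $I$ the pair $\{6,7\}$. Each vertex of $U$ has a neighbor in $I$, so $G[U]$ is a forest of maximum degree at most $2$, and it suffices to map it to the $5$-cycle $12,\,34,\,51,\,23,\,45$ in $K(5,2)$. Take a Borel maximal set $W\subseteq U$ whose elements have mutual distance at least $4$ in $G[U]$, and send $W$ to $12$. The components of $G[U\setminus W]$ are finite paths. A path with an element of $W$ on both sides is filled in by a closed walk of the right length, since the $5$-cycle has closed walks of every length at least $4$; on any other path alternate $34$ and $12$, starting next to $W$. (Section~\ref{sec:borel} explains why these steps are Borel.)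
\end{example}

For six colors this plan breaks down. Reserving two colors for $I$ leaves $K(4,2)$, which consists of three disjoint edges. A Borel homomorphism from $G[U]$ to it would give a Borel $2$-coloring of $G[U]$, hence a Borel $3$-coloring of $G$, which Theorem~\ref{thm:Marks} rules out for some $G$. Moreover $K(6,2)$ offers three colors for each color used, the same ratio as the triangle $K(3,1)$, which fails; this suggests a negative answer. On the other hand Theorem~\ref{thm:Marks} gives no direct obstruction, because $K(6,2)$ is not $3$-colorable. Indeed, a family of pairwise intersecting pairs either has a common element (a \emph{star}) or contains $ab$, $ac$, $bc$, and then it contains nothing else (a \emph{triangle}). So a color class has at most $5$ of the $15$ vertices, three classes would have to be three full stars, and the full stars at $a$ and at $b$ share the pair $ab$.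

The answer is positive. Throughout, the colors of $K(6,2)$ are $0,1,\dots,5$, and \emph{pair} means $2$-element set.

\begin{theorem}\label{thm:main}
Every Borel $3$-regular forest has a Borel homomorphism to $K(6,2)$; moreover, it can be chosen to omit the vertex $\{0,5\}$.
\end{theorem}

\begin{theorem}\label{thm:general}
\begin{enumerate}
\item[(a)] If $\Delta\ge3$, $k\ge2$ is even, and $G$ is a Borel forest of maximum degree at most $\Delta$, then $G$ has a Borel homomorphism to $K(k\Delta,k)$. If $\Delta=3$ and $k=2$, the vertex $\{0,5\}$ can be omitted.
\item[(b)] For $n\ge4$, every Borel $3$-regular forest has a Borel homomorphism to $K(n,2)$ if and only if $n\ge6$.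
\end{enumerate}
\end{theorem}

The color saved over Example~\ref{ex:seven} comes from letting $I$ reserve a single color $0$ and borrow its second color, its \emph{label}, from the colors used on $U$. Each label becomes a forbidden color for the neighboring vertices of $U$, and the task is to choose labels for which the paths of $G[U]$ can still be colored. Section~\ref{sec:small} does this by hand when the paths have at most two vertices. Section~\ref{sec:segments} shows that on a longer finite path the only obstruction is a rigid pattern of labels. Section~\ref{sec:pieces} cuts $G[U]$ into finite paths, Section~\ref{sec:labels} chooses labels that break the pattern on all of them at once, and Section~\ref{sec:extension} completes the proof of Theorem~\ref{thm:main}. Theorem~\ref{thm:general} is deduced in Section~\ref{sec:general}.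

\section{Borel constructions on graphs of bounded degree}\label{sec:borel}

We use three textbook facts. A Borel subset of a standard Borel space is a standard Borel space. Every standard Borel space is Borel isomorphic to a Borel subset of $\mathbb{R}$, so it carries a Borel linear order. Finally, by the \emph{Lusin--Novikov theorem}, if $X,Y$ are standard Borel spaces and $Z\subseteq X\times Y$ is a Borel set all of whose sections $\{y:(x,y)\in Z\}$ are countable, then the projection of $Z$ to $X$ is Borel.

Let $G$ be a Borel graph of maximum degree at most $d$, with a Borel linear order $<$ on $V(G)$. Let $n_i(x)$ be the $i$-th smallest neighbor of $x$, where it exists. The set of $(x,y)$ such that $x$ has $i$ neighbors $z_1<\dots<z_i$ below $y$ is the projection of a Borel set with finite sections, so it is Borel. Hence the graph of $n_i$ is Borel, and projecting the intersection of this graph with $V(G)\times Y$ shows that $n_i^{-1}(Y)$ is Borel for Borel $Y$. So $n_1,\dots,n_d$ are Borel partial functions with Borel domains. Two consequences are immediate.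

\emph{Maximal independent sets.} Let $C_1,\dots,C_{d+1}$ be the classes of a coloring as in Theorem~\ref{thm:KST}. Put $I_1=C_1$ and let $I_{i+1}$ be $I_i$ together with the vertices of $C_{i+1}$ that have no neighbor in $I_i$. Then $I_{d+1}$ is a Borel maximal independent set.

\emph{Distance graphs.} For Borel $Y\subseteq X\subseteq V(G)$ and $r\ge1$, join distinct elements of $Y$ if their distance in $G[X]$ is at most $r$. This graph has bounded degree, and it is Borel because the vertices at distance at most $r$ from $x$ are listed by finitely many compositions of the $n_i$. So it has a Borel proper coloring with finitely many colors and a Borel maximal independent set.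

All remaining measurability claims follow from one principle: a rule is Borel if at each vertex it inspects only a finite neighborhood, whose size may depend on the vertex. Let $\varphi$ be a Borel map from $V(G)$ to a countable set; it will record the finitely many Borel sets and labelings constructed so far. Let $\operatorname{tp}_r(x)$ be the isomorphism type of the subgraph induced on the vertices at distance at most $r$ from $x$, with root $x$, with the order $<$ and with the values of $\varphi$.

\begin{lemma}[local rules]\label{lem:local}
Let $g$ be a map from $V(G)$ to a countable set. Suppose that for every $x$ there is an $r$ such that $g(y)=g(x)$ whenever $\operatorname{tp}_r(y)=\operatorname{tp}_r(x)$. Then $g$ is Borel.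
\end{lemma}

\begin{proof}
The type $\operatorname{tp}_r(x)$ is determined by the following data about the compositions of at most $r$ of the maps $n_i$: which of them are defined at $x$, which pairs of values are equal, adjacent or in increasing order, and what $\varphi$ is at each value. These data form a Borel function of $x$ with countably many values, so each set $\{x:\operatorname{tp}_r(x)=\sigma\}$ is Borel and there are countably many such sets. By hypothesis every fiber of $g$ is a union of such sets.
\end{proof}

Since the order is part of the type, a rule may speak of ``the least neighbor in $I$'' or ``the smaller end of a finite path''. We also note that lying in a finite component of $G[X]$ is a Borel property of $x\in X$: it holds if and only if for some $r$ no vertex is at distance exactly $r$ from $x$ in $G[X]$, and for each $r$ this is decided by $\operatorname{tp}_r(x)$ once $\varphi$ records membership in $X$.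

\section{Borrowed colors and the smallest cases}\label{sec:small}

From now until the end of Section~\ref{sec:extension}, $G$ is a Borel $3$-regular forest with a Borel linear order $<$ on its vertices, $I$ is a Borel maximal independent set, $U=V(G)\setminus I$, and $S=\{1,2,3,4,5\}$. By maximality every $x\in U$ has a neighbor in $I$, so $G[U]$ has maximum degree at most $2$, and by acyclicity its components are finite paths, rays or lines. A vertex $x\in U$ has $3-\deg_{G[U]}(x)$ neighbors in $I$. We call them, in increasing order, $v(x)$, $v'(x)$, $v''(x)$: an inner vertex of a component has only $v(x)$, an end vertex of a component with at least two vertices has $v(x)$ and $v'(x)$, and an isolated vertex of $G[U]$ has all three. Acyclicity is used a second time in the following fact; a common neighbor together with a path in $G[U]$ would form a cycle.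
\begin{equation}\label{eq:star}
\text{Distinct vertices of one component of $G[U]$ have no common neighbor in $I$.}
\end{equation}

We look for a Borel labeling $\lambda\colon I\to\{1,2,3,4\}$ and a Borel assignment of pairs $f(x)\subseteq S$ to the vertices $x\in U$ such that
\begin{equation}\label{eq:dagger}
\begin{array}{l}
\text{$f(x)$ omits $\lambda(v)$ for every neighbor $v\in I$ of $x$, and}\\
\text{$f(x)\cap f(y)=\emptyset$ for adjacent $x,y\in U$.}
\end{array}
\end{equation}
Putting $f(v)=\{0,\lambda(v)\}$ for $v\in I$ then gives a homomorphism to $K(6,2)$, because $I$ is independent and $0\notin S$, and the value $\{0,5\}$ does not occur. Once $\lambda$ is fixed, condition \eqref{eq:dagger} splits into separate problems on the components of $G[U]$.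

\emph{An isolated vertex.} At most three colors of $S$ are forbidden, so a pair remains. There is no condition on $\lambda$. With only four colors in $S$ this case would already fail for three distinct labels.

\emph{A single edge $x_1x_2$.} Let $F_i$ be the set of labels on the two $I$-neighbors of $x_i$. If $F_1=F_2$ is a pair, then $f(x_1)$ and $f(x_2)$ lie in the same $3$-element set and must intersect. This is the only obstruction. Otherwise we can enlarge $F_1,F_2$ to distinct pairs $A,B$: either they are distinct pairs already, or one of them, say $F_1$, is a singleton, and after fixing $B$ at most one of the four pairs containing $F_1$ equals $B$. If $A\cap B=\emptyset$, take $f(x_1)=B$ and $f(x_2)=A$. If $A=\{a,c\}$, $B=\{b,c\}$ and $d,e$ are the two remaining colors, take $f(x_1)=\{b,d\}$ and $f(x_2)=\{a,e\}$.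

The obstruction is rigid in the following sense.
\begin{equation}\label{eq:rigid}
\begin{array}{l}
\text{Any three of $s_1,s_2,s_3,s_4$ leave at most one value of the fourth}\\
\text{for which $\{s_1,s_2\}$ and $\{s_3,s_4\}$ are equal pairs.}
\end{array}
\end{equation}
Indeed, by symmetry let $s_4$ be the unknown; it must be the element of the pair $\{s_1,s_2\}$ other than $s_3$.

Suppose now that all components of $G[U]$ have at most two vertices. Each edge imposes one constraint, ``$F_1$ and $F_2$ are not equal pairs'', on four vertices of $I$, which are distinct by \eqref{eq:star} and have mutual distance at most $3$. Color $I$ with finitely many \emph{times} so that vertices at distance at most $3$ have different times, and assign labels in order of time. A constraint matters only when its last variable is labeled, and by \eqref{eq:rigid} it then excludes at most one value. A vertex $v\in I$ has three neighbors, so it is a variable of at most three constraints, and one of the four labels survives. This proves Theorem~\ref{thm:main} in the special case.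

The count ``three neighbors, one excluded value each, four labels'' is the skeleton of the general proof. To keep it we must know the obstruction on longer paths, reduce infinite components to finite paths, and replace the obstruction by constraints of bounded radius of which each neighbor of $v$ passes at most one to $v$.

\section{Paths with one forbidden color at each vertex}\label{sec:segments}

This section is finite combinatorics in the set $S$. On a finite component $x_1,\dots,x_m$ of $G[U]$, each vertex $x_i$ has the forbidden color $\ell_i=\lambda(v(x_i))$, and each end has one more. We record the forbidden colors at the ends as pairs.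

\begin{definition}
A \emph{segment} of length $m\ge1$ consists of $\ell_1,\dots,\ell_m\in S$ and pairs $A=\{\ell_1,a\}$, $B=\{\ell_m,b\}$ in $S$. A \emph{solution} is a sequence of pairs $D_1,\dots,D_m\subseteq S$ with $\ell_i\notin D_i$, $D_i\cap D_{i+1}=\emptyset$, $D_1\cap A=\emptyset$ and $D_m\cap B=\emptyset$.
\end{definition}

\begin{example}\label{ex:four}
Let $(\ell_1,\dots,\ell_4)=(2,2,3,1)$, $A=\{2,1\}$, $B=\{1,3\}$. Then $D_1\subseteq\{3,4,5\}$. The pair $D_2$ omits $2$ and the two elements of $D_1$, so it consists of $1$ and an element of $\{3,4,5\}$. Hence $D_3$ omits $1$ and $3$, that is, $D_3\subseteq\{2,4,5\}$. But also $D_4\subseteq S\setminus B=\{2,4,5\}$, so there is no solution.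
\end{example}

In the example the possible values of $D_1,D_2,D_3$ form a triangle, a star and a triangle. We follow these families along a segment. For distinct $\ell,c\in S$ let $\mathrm{Tri}(\ell,c)$ be the family of the three pairs in $S\setminus\{\ell,c\}$, and let $\mathrm{Star}(\ell,c)$ be the family of the three pairs in $S\setminus\{\ell\}$ that contain $c$. For a family $R$ of pairs and $\ell'\in S$, let $\Phi_{\ell'}(R)$ be the family of pairs $E\subseteq S\setminus\{\ell'\}$ that are disjoint from some $D\in R$. If $R$ is the family of values available at one vertex, then $\Phi_{\ell'}(R)$ is the family available at the next vertex, whose forbidden color is $\ell'$. The map $\Phi_{\ell'}$ is monotone: $R\subseteq R'$ implies $\Phi_{\ell'}(R)\subseteq\Phi_{\ell'}(R')$. Call $R$ \emph{rich at $\ell$} if it contains $\mathrm{Tri}(\ell,c)$ and $\mathrm{Star}(\ell,c')$ for some $c,c'\ne\ell$.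

\begin{lemma}\label{lem:phi}
Let $\ell\ne c$ and $\ell'$ be elements of $S$.
\begin{enumerate}
\item[(a)] If $\ell'\in\{\ell,c\}$, then $\Phi_{\ell'}(\mathrm{Tri}(\ell,c))=\mathrm{Star}(\ell',c')$, where $c'$ is the element of $\{\ell,c\}$ other than $\ell'$. If $\ell'\notin\{\ell,c\}$, then $\Phi_{\ell'}(\mathrm{Tri}(\ell,c))$ is rich at $\ell'$.
\item[(b)] If $\ell'\ne c$, then $\Phi_{\ell'}(\mathrm{Star}(\ell,c))=\mathrm{Tri}(\ell',c)$. If $\ell'=c$, then $\Phi_{\ell'}(\mathrm{Star}(\ell,c))$ is rich at $\ell'$.
\item[(c)] If $R$ contains $\mathrm{Tri}(\ell,c)$, then $\Phi_{\ell'}(R)$ contains $\mathrm{Star}(\ell',c')$ for some $c'$. If $R$ contains $\mathrm{Star}(\ell,c)$, then $\Phi_{\ell'}(R)$ contains $\mathrm{Tri}(\ell',c')$ for some $c'$. If $R$ is rich at $\ell$, then $\Phi_{\ell'}(R)$ is rich at $\ell'$.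
\end{enumerate}
\end{lemma}

\begin{proof}
Let $T=S\setminus\{\ell,c\}$, a set of three elements.

(a) A pair $E$ is disjoint from some pair inside $T$ if and only if $|T\setminus E|\ge2$, that is, $E\not\subseteq T$, that is, $E$ meets $\{\ell,c\}$. So $\Phi_{\ell'}(\mathrm{Tri}(\ell,c))$ consists of the pairs in $S\setminus\{\ell'\}$ that meet $\{\ell,c\}$. If $\ell'\in\{\ell,c\}$, these are the pairs in $S\setminus\{\ell'\}$ containing $c'$. If $\ell'\notin\{\ell,c\}$, the family contains $\mathrm{Star}(\ell',c)$. It also contains $\mathrm{Tri}(\ell',g)$ for $g\in T\setminus\{\ell'\}$, because $S\setminus\{\ell',g\}$ consists of $\ell$, $c$ and one more element, so that each of its pairs meets $\{\ell,c\}$.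

(b) The members of $\mathrm{Star}(\ell,c)$ are $\{c,g\}$ with $g\in T$. A pair $E$ disjoint from one of them omits $c$; conversely, if $c\notin E$, then one of the three elements $g\in T$ lies outside $E$, and $E\cap\{c,g\}=\emptyset$. So $\Phi_{\ell'}(\mathrm{Star}(\ell,c))$ consists of all pairs in $S\setminus\{\ell',c\}$. For $\ell'\ne c$ this is $\mathrm{Tri}(\ell',c)$, and for $\ell'=c$ it is the family of all pairs in $S\setminus\{\ell'\}$, which is rich at $\ell'$.

(c) The first two statements hold in both cases of (a) and of (b), by monotonicity. Together they give the third.
\end{proof}

So triangles and stars alternate until, possibly, the family becomes rich, and then it stays rich. The patterns of labels that prevent richness to the end are the following. For $m=2J$ group the positions into \emph{blocks} $\{2i-1,2i\}$ and write $p_i=\ell_{2i-1}$, $q_i=\ell_{2i}$ for $1\le i\le J$.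

\begin{definition}
A \emph{chain} for a segment of length $2J$ is a sequence $c_0=a,c_1,\dots,c_J=b$ in $S$ such that for every $i$ the sets $\{p_i,c_{i-1}\}$ and $\{q_i,c_i\}$ are equal pairs.
\end{definition}

For $J=1$ a chain exists exactly when $A=B$, the obstruction found on a single edge. Example~\ref{ex:four} has the chain $1,1,3$.

\begin{proposition}\label{prop:segment}
A segment of odd length has a solution. A segment of even length without a chain has a solution.
\end{proposition}

\begin{proof}
Put $R_1=\mathrm{Tri}(\ell_1,a)$ and $R_{i+1}=\Phi_{\ell_{i+1}}(R_i)$. By induction, $R_i$ is the set of values of $D_i$ over all sequences $D_1,\dots,D_i$ that satisfy the conditions of a solution on the positions $1,\dots,i$, ignoring $B$. All members of $R_m$ omit $\ell_m$, so a solution exists if and only if some member of $R_m$ omits $b$. This happens in two situations. If $R_m\supseteq\mathrm{Tri}(\ell_m,c)$ for some $c$, then removing $b$ from the $3$-element set $S\setminus\{\ell_m,c\}$ leaves at least two elements. If $R_m\supseteq\mathrm{Star}(\ell_m,c)$ with $c\ne b$, take $\{c,g\}$ with $g\notin\{\ell_m,c,b\}$.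

By Lemma~\ref{lem:phi}(c) and induction, $R_i$ contains some $\mathrm{Tri}(\ell_i,\cdot)$ for odd $i$ and some $\mathrm{Star}(\ell_i,\cdot)$ for even $i$. For odd $m$ we are in the first situation.

Let $m=2J$ and suppose that there is no solution. No $R_i$ is rich at $\ell_i$, for otherwise $R_m$ is rich at $\ell_m$ by Lemma~\ref{lem:phi}(c), and we are in the first situation. Put $c_0=a$, so that $R_1=\mathrm{Tri}(p_1,c_0)$ with $p_1\ne c_0$. Suppose $R_{2i-1}=\mathrm{Tri}(p_i,c_{i-1})$ with $p_i\neq c_{i-1}$. Since $R_{2i}$ is not rich, Lemma~\ref{lem:phi}(a) gives $q_i\in\{p_i,c_{i-1}\}$ and $R_{2i}=\mathrm{Star}(q_i,c_i)$, where $c_i$ is the other element; thus $\{q_i,c_i\}$ and $\{p_i,c_{i-1}\}$ are equal pairs. If $i<J$, then $R_{2i+1}$ is not rich, and Lemma~\ref{lem:phi}(b) gives $p_{i+1}\ne c_i$ and $R_{2i+1}=\mathrm{Tri}(p_{i+1},c_i)$. In the end $R_m=\mathrm{Star}(q_J,c_J)$, and $c_J=b$ since we are not in the second situation. So $c_0,\dots,c_J$ is a chain.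
\end{proof}

\begin{remark}\label{rem:segment}
Conversely, a chain excludes a solution: Lemma~\ref{lem:phi} then gives $R_{2i-1}=\mathrm{Tri}(p_i,c_{i-1})$ and $R_{2i}=\mathrm{Star}(q_i,c_i)$ for all $i$, and every member of $R_m=\mathrm{Star}(q_J,b)$ contains $b$. The requirement $\ell_1\in A$ cannot be dropped, even for odd length. For $(\ell_1,\ell_2,\ell_3)=(3,1,1)$ and $A=\{1,2\}$ the values $D_1=\{4,5\}$, $D_2=\{2,3\}$, $D_3=\{4,5\}$ are forced, and $B=\{1,4\}$ leaves no solution.
\end{remark}

\begin{lemma}\label{lem:chain}
Consider segments of length $2J$ with fixed $\ell_1,\dots,\ell_{2J}$.
\begin{enumerate}
\item[(a)] If $p_i\ne q_i$, then every chain has $c_{i-1}=q_i$ and $c_i=p_i$.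
\item[(b)] For fixed $b$ at most one $a$ admits a chain, and for fixed $a$ at most one $b$ does.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The common pair $\{p_i,c_{i-1}\}=\{q_i,c_i\}$ contains $p_i$ and $q_i$, so it is $\{p_i,q_i\}$; the element other than $p_i$ is $c_{i-1}$, and the element other than $q_i$ is $c_i$. (b) By \eqref{eq:rigid}, $c_i$ determines $c_{i-1}$ and $c_{i-1}$ determines $c_i$.
\end{proof}

Part (a) makes the obstruction local. A block with $p_i\ne q_i$ pins the chain on both of its sides, whatever the labels elsewhere. If the blocks $j-1$ and $j+1$ are both of this kind, then $c_{j-1}=p_{j-1}$ and $c_j=q_{j+1}$, and the chain condition at block $j$ says that $\{p_{j-1},p_j\}$ and $\{q_j,q_{j+1}\}$ are equal pairs. Three conditions on six consecutive labels therefore exclude every chain.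

\section{Cutting the paths into finite pieces}\label{sec:pieces}

\subsection*{Times}
As in Section~\ref{sec:small}, labels will be assigned in stages. Every constraint will involve $I$-neighbors of at most six consecutive vertices of a path, and such neighbors have mutual distance at most $5+2=7$. Fix $N$ and a Borel map $t\colon I\to\{1,\dots,N\}$, the \emph{time}, with $t(v)\ne t(u)$ for distinct $v,u\in I$ at distance at most $7$ in $G$. Let $L=4N+6$.

We cannot prescribe the order of times along a path, but on a long path we can find places where the order is favorable.

\begin{lemma}\label{lem:extrema}
A sequence of at least $2N$ elements of $\{1,\dots,N\}$ in which consecutive terms are distinct has an interior term smaller than both of its neighbors, and an interior term larger than both of its neighbors.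
\end{lemma}

\begin{proof}
If no interior term is smaller than both neighbors, then no descent is followed by an ascent, so the sequence increases strictly up to some term and decreases strictly from there. Each part has at most $N$ terms and they share one, so the length is at most $2N-1$. Apply this to the sequence with each term $s$ replaced by $N+1-s$ for the second statement.
\end{proof}

\subsection*{Anchors}
Proposition~\ref{prop:segment} concerns finite paths, so infinite components must be cut: we color certain vertices $w$ first and treat $f(w)$ as the pair $A$ or $B$ for the paths on either side. By Remark~\ref{rem:segment}, $f(w)$ should contain the labels $\lambda(v(y))$, $\lambda(v(y'))$ at the two $G[U]$-neighbors $y,y'$ of $w$, and it must omit $\lambda(v(w))$. This requires two inequalities between labels, both involving $v(w)$. If $v(w)$ were labeled last, the single neighbor $w$ would pass it two excluded values and the count of Section~\ref{sec:small} would fail. So we cut only where $v(w)$ comes first.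

Let $M$ be the set of $x\in U$ that lie in an infinite component of $G[U]$, have distance at least $L$ in $G[U]$ from the end of the component if it has one, and satisfy $t(v(x))<t(v(y))$ for both $G[U]$-neighbors $y$ of $x$. The set $M$ is Borel: among the vertices in infinite components, membership is decided by $\operatorname{tp}_{L+1}$. Let $W\subseteq M$ be a Borel maximal independent set of the graph on $M$ that joins distinct vertices at distance less than $L$ in $G[U]$. The elements of $W$ are \emph{anchors}, and the components of $G[U\setminus W]$ are \emph{pieces}.

\begin{lemma}\label{lem:pieces}
Every piece is a finite path and is of one of two kinds.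
\begin{itemize}
\item A \emph{whole} piece is a finite component of $G[U]$.
\item An \emph{anchored} piece has at least $L-1$ vertices; one of its ends is adjacent to an anchor, and the other end is adjacent to an anchor or is the end of a ray.
\end{itemize}
\end{lemma}

\begin{proof}
Finite components contain no anchors, so they are pieces. Consider an infinite component, and in it $2L+2N$ consecutive vertices at distance at least $L$ from the end, if there is an end. For adjacent $x,y$ among them, $v(x)\ne v(y)$ by \eqref{eq:star} and these vertices have distance $3$, so $t(v(x))\ne t(v(y))$. By Lemma~\ref{lem:extrema}, the middle $2N$ vertices include an element of $M$. By maximality of $W$ there is an anchor at distance less than $L$ from it, and this anchor is among the $2L+2N$ vertices. Hence anchors occur arbitrarily far out in every infinite direction, and the pieces are finite. A piece between two consecutive anchors has at least $L-1$ vertices, and a piece between the end of a ray and the first anchor has at least $L$.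
\end{proof}

We write each piece as $x_1,\dots,x_m$, with $x_1<x_m$ if $m\ge2$.

\subsection*{Central blocks}
Odd pieces need no attention. On an even piece one might impose the single constraint ``there is no chain''. But its variables are spread over the whole piece, and pieces are long: whole pieces have no bound on their length, and anchored pieces have more than $N$ vertices. Variables with equal times would be labeled simultaneously, and none of them could take responsibility for the constraint. Enlarging the radius $7$ does not help, since it increases $N$ and hence $L$. We use instead the three local conditions described after Lemma~\ref{lem:chain}. The condition at block $j$ shares variables with the conditions at the blocks $j-1$ and $j+1$, so to keep the three responsibilities apart we choose $j$ so that block $j$ is labeled later than its neighbors.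

For a piece with $m=2J$ put $P_i=v(x_{2i-1})$ and $Q_i=v(x_{2i})$ for $1\le i\le J$. For a whole piece put also $P_0=v'(x_1)$ and $Q_{J+1}=v'(x_m)$; these second neighbors at the ends will pin a chain when there is no block $j-1$ or $j+1$. Let $T_i$ be the largest time of an $I$-neighbor of $x_{2i-1}$ or $x_{2i}$.

\begin{lemma}\label{lem:central}
Every piece with $m=2J$ has an index $j\in\{1,\dots,J\}$ such that $T_j>T_{j-1}$ if $j\ge2$, $T_j>T_{j+1}$ if $j\le J-1$, and $3\le j\le J-2$ if the piece is anchored.
\end{lemma}

\begin{proof}
We have $T_i\ne T_{i+1}$: the two values are times of $I$-vertices that are distinct by \eqref{eq:star} and have distance at most $5$. For a whole piece take $j$ with $T_j$ maximum. For an anchored piece, $m$ is even and at least $L-1=4N+5$, so $J\ge2N+3$. The sequence $T_2,\dots,T_{J-1}$ has at least $2N+1$ terms, and Lemma~\ref{lem:extrema} gives an interior index, $3\le j\le J-2$, with $T_j>T_{j-1}$ and $T_j>T_{j+1}$.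
\end{proof}

The least such $j$ is the index of the \emph{central block} of the piece.

\section{Choosing the labels}\label{sec:labels}

We impose the following constraints on $\lambda\colon I\to\{1,2,3,4\}$. For each anchor $w$ and each of its two $G[U]$-neighbors $y$:
\begin{itemize}
\item[] \textbf{(anchor)} $\lambda(v(w))\ne\lambda(v(y))$.
\end{itemize}
For each piece of even length $2J$ with central block $j$ (see Figure~\ref{fig:block}):
\begin{itemize}
\item[] \textbf{(left)} $\lambda(P_{j-1})\ne\lambda(Q_{j-1})$, if $j\ge2$;
\item[] \textbf{(right)} $\lambda(P_{j+1})\ne\lambda(Q_{j+1})$, if $j\le J-1$;
\item[] \textbf{(center)} $\{\lambda(P_{j-1}),\lambda(P_j)\}$ and $\{\lambda(Q_j),\lambda(Q_{j+1})\}$ are not equal pairs.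
\end{itemize}
All vertices named here are defined: $j=1$ and $j=J$ occur only for whole pieces, which have $P_0$ and $Q_{J+1}$. For a whole piece with two vertices only (center) is present, and it is the constraint of Section~\ref{sec:small}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.7,yscale=1.3]
\draw[dotted,thick] (-0.6,0)--(0,0) (5,0)--(5.6,0);
\draw[thick] (0,0)--(5,0);
\foreach \i/\x/\v in {0/{x_{2j-3}}/{P_{j-1}},1/{x_{2j-2}}/{Q_{j-1}},2/{x_{2j-1}}/{P_j},3/{x_{2j}}/{Q_j},4/{x_{2j+1}}/{P_{j+1}},5/{x_{2j+2}}/{Q_{j+1}}}{
  \draw (\i,0)--(\i,1);
  \fill (\i,0) circle (1.5pt) node[below] {$\x$};
  \filldraw[fill=white] (\i,1) circle (1.8pt) node[above] {$\v$};}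
\draw[dashed] (0.06,1)--node[below]{left}(0.94,1);
\draw[dashed] (4.06,1)--node[below]{right}(4.94,1);
\draw[dashed] (0,1.5)--(0,1.75)--node[above]{center}(5,1.75)--(5,1.5) (2,1.5)--(2,1.75) (3,1.5)--(3,1.75);
\draw[|-|] (-0.3,-0.6)--node[below]{left}(1.3,-0.6);
\draw[|-|] (1.7,-0.6)--node[below]{center}(3.3,-0.6);
\draw[|-|] (3.7,-0.6)--node[below]{right}(5.3,-0.6);
\end{tikzpicture}
\caption{Six consecutive vertices of an even piece (black) around the central block $\{x_{2j-1},x_{2j}\}$, with their neighbors in $I$ (white). Dashed lines connect the variables of each of the three constraints. The bars at the bottom show the vertices of the piece through which each constraint can be charged.}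
\label{fig:block}
\end{figure}

The \emph{variables} of a constraint are the elements of $I$ that occur in it. Each constraint belongs to one component of $G[U]$, and by \eqref{eq:star} each of its variables has exactly one neighbor in this component. The variables are pairwise distinct, by \eqref{eq:star} and because $v(x)\ne v'(x)$. They are adjacent to vertices among six consecutive vertices of the component, so their times are distinct. We \emph{charge} each constraint to its variable $v$ of largest time, \emph{through} the neighbor of $v$ in the component of the constraint. Given the labels of the other variables, a constraint excludes at most one value of $\lambda(v)$: an inequality excludes one value, and for (center) this is \eqref{eq:rigid}.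

\begin{lemma}\label{lem:charge}
At most one constraint is charged through each $x\in U$. Hence at most three constraints are charged to each $v\in I$.
\end{lemma}

\begin{proof}
An (anchor) constraint for $w$ and $y$ is charged to $v(y)$, since $t(v(w))<t(v(y))$, and so through $y$. The vertex $y$ is an end of an anchored piece, and it is adjacent to only one anchor because anchored pieces have more than one vertex. So at most one (anchor) constraint is charged through $y$.

Consider an even piece with central block $j$. The constraint (left) is charged through $x_{2j-3}$ or $x_{2j-2}$, and (right) through $x_{2j+1}$ or $x_{2j+2}$. We claim that (center) is charged through $x_{2j-1}$ or $x_{2j}$. The $I$-neighbors of these two vertices are $P_j$ and $Q_j$, together with $P_0=P_{j-1}$ if $j=1$ and $Q_{J+1}=Q_{j+1}$ if $j=J$. All of them are variables of (center), and their largest time is $T_j$. The remaining variables are $P_{j-1}$ if $j\ge2$, with $t(P_{j-1})\le T_{j-1}<T_j$, and $Q_{j+1}$ if $j\le J-1$, with $t(Q_{j+1})\le T_{j+1}<T_j$. This proves the claim, so the three constraints of a piece are charged through three different vertices of the piece.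

Finally, these vertices carry no (anchor) constraint. In a whole piece no vertex is adjacent to an anchor. In an anchored piece $3\le j\le J-2$ gives $2j-3\ge3$ and $2j+2\le m-2$, so the ends $x_1,x_m$ are avoided. The second statement follows since $v$ has three neighbors.
\end{proof}

\begin{proposition}\label{prop:labels}
There is a Borel labeling $\lambda\colon I\to\{1,2,3,4\}$ that satisfies all constraints.
\end{proposition}

\begin{proof}
For $s=1,\dots,N$ successively, give every $v\in I$ with $t(v)=s$ the least label in $\{1,2,3,4\}$ that is not excluded by the constraints charged to $v$. The other variables of these constraints have smaller times and are already labeled. By Lemma~\ref{lem:charge} at most three values are excluded, so a label exists. Each constraint is satisfied when its last variable is labeled, and labels are never changed.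

For measurability we use induction on $s$. Let $\varphi$ record membership in $I$ and $W$, the time $t$, and the labels assigned before stage $s$. The constraints charged to $v$ are charged through neighbors of $v$ that lie in pieces. If $r$ exceeds by $3$ the distance from $v$ to every vertex of these at most three finite pieces, then $\operatorname{tp}_r(v)$ shows the pieces, their kinds, orientations and central blocks, the adjacent anchors, and the times and earlier labels of all $I$-neighbors of these vertices. So it determines the label of $v$, and Lemma~\ref{lem:local} applies.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:extension}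

Fix $\lambda$ as in Proposition~\ref{prop:labels}. It remains to define $f$ on $U$ so that \eqref{eq:dagger} holds.

\emph{Anchors.} Let $w\in W$ have $G[U]$-neighbors $y,y'$. Its only $I$-neighbor is $v(w)$. By the two (anchor) constraints at $w$, the labels $\lambda(v(y))$ and $\lambda(v(y'))$ lie in $S\setminus\{\lambda(v(w))\}$, so some pair in this set contains both. Let $f(w)$ be the lexicographically least such pair. Anchors are pairwise nonadjacent, so no further condition arises among them.

\emph{From pieces to segments.} Let $x_1,\dots,x_m$ be a piece and $\ell_i=\lambda(v(x_i))$. Suppose first that $m\ge2$. If $x_1$ is adjacent to an anchor $w$, the only \emph{allowed} pair at $x_1$ is $A=f(w)$, which contains $\ell_1$. Otherwise $x_1$ is an end of its component, and every pair $A\subseteq S$ that contains $\ell_1$ and $\lambda(v'(x_1))$ is allowed. Allowed pairs $B$ at $x_m$ are defined by the same rule with $x_m,\ell_m$ in place of $x_1,\ell_1$. If $m=1$, the piece is an isolated vertex of $G[U]$, and we allow pairs $A\supseteq\{\ell_1,\lambda(v'(x_1))\}$ and $B\supseteq\{\ell_1,\lambda(v''(x_1))\}$. If $D_1,\dots,D_m$ solves the segment $(\ell_1,\dots,\ell_m;A,B)$ for allowed $A$ and $B$, then $f(x_i)=D_i$ satisfies \eqref{eq:dagger}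 on the piece and toward adjacent anchors: the labels $\lambda(v(x_i))$ are omitted by the definition of a solution, while the additional labels at the ends and the pairs of adjacent anchors are contained in $A$ or $B$. We show that a solution exists for some allowed $A=\{\ell_1,a\}$ and $B=\{\ell_m,b\}$.

For odd $m$ take any allowed pairs and apply Proposition~\ref{prop:segment}. Let $m=2J$, let $j$ be the central block, and write $p_i=\lambda(P_i)$, $q_i=\lambda(Q_i)$ wherever these are defined; for $1\le i\le J$ this agrees with Section~\ref{sec:segments}. By Proposition~\ref{prop:segment} it suffices to find allowed $A,B$ without a chain.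

\emph{Case 1: $j=1$ and $p_0=p_1$.} The piece is whole, and $x_1$ sees only one forbidden color, so all four $a\in S\setminus\{p_1\}$ give allowed pairs $A$. Fix any allowed $B$. By Lemma~\ref{lem:chain}(b) at most one $a$ admits a chain; choose another.

\emph{Case 2: $j=J$ and $q_{J+1}=q_J$.} The piece is whole, and all four $b\in S\setminus\{q_J\}$ give allowed pairs $B$. Fix any allowed $A$ and use Lemma~\ref{lem:chain}(b) to choose $b$ without a chain.

\emph{Case 3: neither of the above.} This includes all anchored pieces. Take any allowed $A,B$ and suppose that $c_0,\dots,c_J$ is a chain. Then $c_{j-1}=p_{j-1}$. For $j\ge2$ this follows from (left) and Lemma~\ref{lem:chain}(a) applied to block $j-1$. For $j=1$ we have $p_0\ne p_1$, which forces $A=\{p_1,p_0\}$ and $c_0=a=p_0$. Also $c_j=q_{j+1}$. For $j\le J-1$ this follows from (right) and Lemma~\ref{lem:chain}(a) applied to block $j+1$. For $j=J$ we have $q_{J+1}\ne q_J$, which forces $B=\{q_J,q_{J+1}\}$ and $c_J=b=q_{J+1}$. The chain condition at block $j$ now says that $\{p_j,p_{j-1}\}$ and $\{q_j,q_{j+1}\}$ are equal pairs, contradicting (center). So there is no chain.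

Thus every piece admits a sequence of pairs that satisfies \eqref{eq:dagger} on the piece and toward adjacent anchors. Let $(f(x_1),\dots,f(x_m))$ be the lexicographically least such sequence. Let $\varphi$ record $I$, $W$ and $\lambda$. The value of $f$ at a vertex of $I\cup W$ is determined by its type of radius $2$, and the value at a vertex $x$ of a piece is determined by $\operatorname{tp}_r(x)$ as soon as $r$ exceeds the number of vertices of the piece by $3$. By Lemma~\ref{lem:local}, $f$ is Borel. Every edge of $G[U]$ lies in a piece or joins a piece to an anchor, so \eqref{eq:dagger} holds, and $f$ is a Borel homomorphism from $G$ to $K(6,2)$ that omits $\{0,5\}$. \qed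

\begin{remark}
Acyclicity excluded cycles in $G[U]$ and gave \eqref{eq:star}, which makes the variables of a constraint distinct and lets each constraint reach a variable through a single neighbor. It cannot be dropped: $K_4$ is $3$-regular, and four pairwise disjoint pairs need eight colors. The degree bound $3$ made the components of $G[U]$ paths and bounded the number of excluded labels by three; this is why the label $5$ is never needed on $I$. Regularity only fixed the number of $I$-neighbors of each vertex of $U$, and it is removed in the next section.
\end{remark}

\section{Higher degrees and sharpness}\label{sec:general}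

\begin{proof}[Proof of Theorem~\ref{thm:general}(a)]
\emph{The case $\Delta=3$, $k=2$.} We embed $G$ in a $3$-regular forest by attaching $3-\deg(x)$ infinite binary trees to each vertex $x$. Add vertices $(x,i,\sigma)$ for $x\in V(G)$, $1\le i\le 3-\deg(x)$ and $\sigma$ a finite word in $\{0,1\}$. Join $x$ to $(x,i,\emptyset)$, and join $(x,i,\sigma)$ to $(x,i,\sigma0)$ and $(x,i,\sigma1)$. The function $\deg$ is Borel, since $\deg(x)\ge i$ defines the domain of $n_i$. So the new vertices form a Borel subset of the product of $V(G)$ with a countable set, and the new graph is Borel. Each new vertex has one parent and two children, each old vertex now has degree $3$, and no cycle is created because each tree is attached by a single edge. The result is a Borel $3$-regular forest containing $G$ as an induced subgraph on a Borel set. Restrict the homomorphism of Theorem~\ref{thm:main} to $G$.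

\emph{The case $\Delta>3$, $k=2$.} Choose Borel sets $I_1,\dots,I_{\Delta-3}$ successively, with $I_i$ a maximal independent set of the graph left after deleting $I_1\cup\dots\cup I_{i-1}$. Every vertex that survives step $i$ loses a neighbor in $I_i$, so the forest left at the end has maximum degree at most $3$. Map it to $K(6,2)$ by the first case, and give all vertices of $I_i$ the same pair of two new colors reserved for $I_i$. Each $I_i$ is independent and its pair is disjoint from all pairs used outside $I_i$, so this is a Borel homomorphism. It uses $6+2(\Delta-3)=2\Delta$ colors.

\emph{Even $k$.} Replace each of the $2\Delta$ colors by $k/2$ copies of itself. A pair becomes a $k$-element subset of a set of $k\Delta$ colors, and disjoint pairs become disjoint sets. This is a homomorphism $K(2\Delta,2)\to K(k\Delta,k)$; compose it with the previous map.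
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(b)]
For $n\ge6$ the graph $K(6,2)$ is a subgraph of $K(n,2)$, and Theorem~\ref{thm:main} applies. Let $n\in\{4,5\}$. Then $K(n,2)$ is a subgraph of $K(5,2)$, whose colors we take to be $1,\dots,5$. The graph $K(5,2)$ is $3$-colorable: the pairs containing $1$, the pairs containing $2$ but not $1$, and the pairs inside $\{3,4,5\}$ form three families of pairwise intersecting pairs that cover all vertices. So a Borel homomorphism from $G$ to $K(n,2)$ yields a Borel proper $3$-coloring of $G$. By Theorem~\ref{thm:Marks} with $d=3$, some Borel $3$-regular forest has no such coloring, and hence no Borel homomorphism to $K(n,2)$.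
\end{proof}

\begin{thebibliography}{9}

\bibitem{KST}
Kechris, Solecki and Todorcevic, \emph{Borel chromatic numbers}, Adv. Math. (1999).

\bibitem{Marks}
Marks, \emph{A determinacy approach to Borel combinatorics}, J. Amer. Math. Soc. \textbf{29} (2016).

\bibitem{Weilacher}
Felix Weilacher, \emph{Borel Homomorphisms from Forests to Kneser Graphs}, arXiv:2601.19045 (2026).

\end{thebibliography}
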